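# Semisimplicity for the Drinfeld double of $U_q(\mathfrak g)$

## 1. A four-dimensional module over the double of $U(\mathfrak{sl}_2)$

Let $E,F,h$ be the usual basis of $\mathfrak{sl}_2(\mathbb C)$, acting on $\mathbb C^2$ with basis $v,v_-$ by $Fv=v_-$, $Ev_-=v$, $hv=v$, $hv_-=-v_-$ and $Ev=Fv_-=0$. Add four symbols that commute with each other, arranged in a matrix
$$T=\begin{pmatrix} c&b\\ e&d\end{pmatrix},\qquad cd-be=1,$$
and require for $x\in\mathfrak{sl}_2$ that $[x,T]=Tx-xT$. On the left the commutator is taken entry by entry; on the right $x$ is a $2\times2$ matrix. Multiplying out, this says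
$$\begin{aligned}&[E,c]=-e,\quad [E,b]=c-d,\quad [E,e]=0,\quad [E,d]=e,\\ &[F,c]=b,\quad [F,b]=0,\quad [F,e]=d-c,\quad [F,d]=-b,\\ &[h,c]=[h,d]=0,\quad [h,b]=-2b,\quad [h,e]=2e.\end{aligned}\tag{1}$$

Here is a module for these relations. Take a basis $m_0,m_y,m_b,m_e$. Let $\mathfrak{sl}_2$ kill $m_0$ and act on the other three vectors by
$$E:\ m_y\mapsto -m_e,\ m_b\mapsto 2m_y,\ m_e\mapsto 0;\qquad F:\ m_y\mapsto m_b,\ m_b\mapsto 0,\ m_e\mapsto -2m_y;\qquad h:\ m_y\mapsto0,\ m_b\mapsto-2m_b,\ m_e\mapsto 2m_e.$$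
Let
$$c\,m_0=m_0+m_y,\quad d\,m_0=m_0-m_y,\quad b\,m_0=m_b,\quad e\,m_0=m_e,$$
and let $c,d$ act as $1$, and $b,e$ as $0$, on $m_y,m_b,m_e$. The relations are checked directly. For instance, $[E,c]m_0=E(m_0+m_y)-0=-m_e=-e\,m_0$ and $[E,b]m_0=Em_b=2m_y=(c-d)m_0$, while on $m_y,m_b,m_e$ both sides of each relation in (1) give $0$. Also $cd\,m_0=c(m_0-m_y)=m_0$ and $be\,m_0=0$, so $cd-be=1$.

The span of $m_y,m_b,m_e$ is a submodule. A complement would be a line spanned by some $m_0+w$ with $w\in\langle m_y,m_b,m_e\rangle$. But $(c-1)(m_0+w)=m_y$ is not on that line. So this module is not semisimple. As an $\mathfrak{sl}_2$-module it is the sum of the trivial and the three-dimensional module, and $\mathbb Cm_0$ is the only $\mathfrak{sl}_2$-stable complement. The four new operators destroy it.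

One more computation shows where the trouble sits. From $Ec-cE=-e$ we get
$$cEc^{-1}=E+ec^{-1},$$
and $ec^{-1}$ is nonzero ($ec^{-1}m_0=m_e$) and commutes with $c$. So, for the operation "conjugate by $c$", the operator $E$ lies in a Jordan block of size two with eigenvalue $1$.

We shall see in Section 2 that this is a module over the Drinfeld double of $U(\mathfrak{sl}_2)$. Three facts are known. If $H$ is a finite-dimensional Hopf algebra and the representations of $H$ and of $H^*$ are semisimple, then so are the representations of $D(H)$. This can fail for infinite-dimensional $H$: not all finite-dimensional representations of $D(U(\mathfrak{sl}_2))$ are semisimple, as we just saw. Semisimplicity also fails for $U_q(\mathfrak{sl}_2)$ and for $D(U_q(\mathfrak{sl}_2))$ when $q$ is specialized to a root of unity. What happens when $q$ is an indeterminate? John E. Foster, "Semisimplicity of certain representation categories", arXiv:1509.01633 (2015), is the source of the conjecture that the category of finite-dimensional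 $D(U_q(\mathfrak g))$-modules is semisimple. These notes prove it.

**Theorem 1.** Let $\mathfrak g$ be a finite-dimensional complex semisimple Lie algebra and $q$ an indeterminate. Every finite-dimensional $D(U_q(\mathfrak g))$-module over $\mathbb C(q)$ is semisimple.

## 2. Matrix coefficients, the double, and its cross relation

**The algebra.** Put $k=\mathbb C(q)$. Let $I$ index the simple roots $\alpha_i$, $n=|I|$, let $(a_{ij})$ be the Cartan matrix, $d_i$ the symmetrizing integers, $q_i=q^{d_i}$. Let $P\supset Q$ be the weight and root lattices, $P^+$ the dominant weights, $\varpi_i$ the fundamental weights, and normalize the form by $(\alpha_i,\alpha_j)=d_ia_{ij}$, $(\varpi_i,\alpha_j)=\delta_{ij}d_i$. Then $(P,Q)\subset\mathbb Z$, and $q^{(\lambda,\alpha_i)}=q_i^{\lambda_i}$ with $\lambda_i=\langle\lambda,\alpha_i^\vee\rangle$. The algebra $H=U_q(\mathfrak g)$ over $k$ has generators $E_i,F_i,K_i^{\pm1}$ and relations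
$$K_iK_j=K_jK_i,\quad K_iE_jK_i^{-1}=q_i^{a_{ij}}E_j,\quad K_iF_jK_i^{-1}=q_i^{-a_{ij}}F_j,\quad E_iF_j-F_jE_i=\delta_{ij}\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}},$$
together with the quantum Serre relations. About the latter we only need that, for $i\ne j$, each is a linear combination of words in $1-a_{ij}$ letters $E_i$ and one letter $E_j$ (and likewise for $F$). The Hopf structure is
$$\Delta(E_i)=E_i\otimes1+K_i\otimes E_i,\quad \Delta(F_i)=F_i\otimes K_i^{-1}+1\otimes F_i,\quad \Delta(K_i)=K_i\otimes K_i,$$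
with antipode $S$. We write $\Delta(a)=\sum a_{(1)}\otimes a_{(2)}$. All modules are unital left modules.

**Signs and type 1.** Let $\Gamma$ be the set of algebra maps $\chi:H\to k$ with $\chi(E_i)=\chi(F_i)=0$ and $\chi(K_i)=\pm1$. All $2^n$ sign choices respect the relations. A finite-dimensional module $V$ is *of type 1* if $V=\bigoplus_{\eta\in P}V_\eta$ with $V_\eta=\{w:K_iw=q^{(\eta,\alpha_i)}w\ \forall i\}$. For $\mathfrak{sl}_2$ (with $d=1$), the two-dimensional module with basis $v,v_-$, $Kv=qv$, $Kv_-=q^{-1}v_-$, $Fv=v_-$, $Ev_-=v$ is of type 1. The one-dimensional module with $K=-1$ is not, because $-1$ is not a power of $q$.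

**Fact 1** (Jantzen, *Lectures on Quantum Groups*, Ch. 5; same coproduct as here)**.** Over a field of characteristic $0$ in which $q$ is transcendental over $\mathbb Q$, finite-dimensional $U_q(\mathfrak g)$-modules are semisimple, and each is a direct sum of modules $\chi\otimes V(\lambda)$ with $\chi\in\Gamma$, $\lambda\in P^+$. Here $V(\lambda)$ is simple of type 1, generated by a vector $v_\lambda$ with $E_iv_\lambda=0$, $K_iv_\lambda=q^{(\lambda,\alpha_i)}v_\lambda$, and $\dim V(\lambda)_\lambda=1$.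

**Fact 2** (triangular decomposition)**.** $H=H^-H^0H^+$, where $H^-,H^0,H^+$ are the subalgebras generated by the $F_i$, the $K_i^{\pm1}$, the $E_i$.

A *highest weight vector* is a nonzero joint eigenvector of the $K_i$ that is killed by all $E_i$. A finite-dimensional module $V$ generated by a highest weight vector $w$ is simple. Indeed $V=H^-w$, so the joint $K$-eigenspace containing $w$ is the line through $w$ (each $F$-word of weight $-\beta$, $\beta\neq0$, multiplies the eigenvalues by $q^{-(\beta,\alpha_i)}$, not all $1$). If $V=V_1\oplus V_2$, that line lies in one summand, which is then all of $V$. So $V$ is indecomposable, and being semisimple it is simple. In particular $w$ of weight $\lambda$ generates a copy of $V(\lambda)$.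

**Lemma 1.** Let $A$ be a $k$-algebra, $k\subset\mathbb F$ a field extension and $M$ a finite-dimensional $A$-module. If $M\otimes_k\mathbb F$ is semisimple over $A\otimes_k\mathbb F$, then $M$ is semisimple.

*Proof.* Replace $A$ by its image in $\mathrm{End}_k(M)$; then $A\otimes\mathbb F$ acts faithfully on $M\otimes\mathbb F$. A finite-dimensional algebra with a faithful semisimple finite-dimensional module is semisimple, and $\mathrm{rad}(A)\otimes\mathbb F$ is a nilpotent ideal of it, hence $0$. So $\mathrm{rad}(A)=0$. $\square$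

**Lemma 2.** Let $\mathbb F$ be algebraically closed and let $A,B$ be $\mathbb F$-algebras all of whose finite-dimensional modules are semisimple. Then all finite-dimensional $A\otimes B$-modules are semisimple, and the simple ones are outer tensor products of simple modules.

*Proof.* Such a module is $M\cong\bigoplus_S S\otimes\mathrm{Hom}_A(S,M)$ over the simple $A$-modules $S$. Each $\mathrm{Hom}_A(S,M)$ is a $B$-module, hence a direct sum of simple modules $T$, and $S\otimes T$ is simple by Burnside's theorem. $\square$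

So over $\overline k$ finite-dimensional modules over $U_q(\mathfrak g)\otimes U_q(\mathfrak g)=U_q(\mathfrak g\oplus\mathfrak g)$ are semisimple. This will be used at the end.

A word on normalization. Jantzen takes $d_i=1$ for short roots in each simple component. If our $d_i$ are $r$ times larger on a component, that component is his algebra with $q^r$ in place of $q$, and $q^r$ is still transcendental. For several components $U_q(\mathfrak g)$ is the tensor product over the components, so over an algebraically closed field Lemma 2 gives Fact 1. Over a smaller field $\mathbb F$, semisimplicity descends by Lemma 1. A simple module $M$ acquires a highest weight vector over $\overline{\mathbb F}$, with eigenvalues $\pm q^{\text{integer}}\in\mathbb F$, hence has one, $m$, over $\mathbb F$. With $V$ the outer tensor product of the component modules $\chi\otimes V(\lambda)$ with the same highest weight (simple, since it is so over $\overline{\mathbb F}$) and highest weight vector $v$, the vector $(m,v)\in M\oplus V$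 generates a simple module projecting nontrivially to both, so $M\cong V$.

**Definition (finite dual and matrix coefficients).** $H^\circ$ is the set of $f\in H^*$ whose kernel contains a two-sided ideal of finite codimension. For a finite-dimensional module $V$, $\xi\in V^*$, $w\in V$, put $c_{\xi,w}(z)=\xi(zw)$.

These coefficients span $H^\circ$: if $\ker f\supset J$, take $V=H/J$, $w=1+J$ and $\xi$ induced by $f$. Make $V^*$ a right module by $(\xi a)(w)=\xi(aw)$. Then $c_{\xi,w}(x\,?\,y)=c_{\xi x,yw}$, where $g(x\,?\,y)$ is the functional $z\mapsto g(xzy)$. In $H^\circ$ we have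
$$c_{\xi,w}c_{\xi',w'}=c_{\xi\otimes\xi',\,w\otimes w'},\qquad \Delta c_{\xi,w}=\sum_j c_{\xi,w_j}\otimes c_{w^j,w}$$
for dual bases $(w_j),(w^j)$, and $\varepsilon(f)=f(1)$. Note that $c_{\xi,w}$ depends only on the restriction of $\xi$ to $Hw$. We say $\xi$ has weight $\eta$ if it vanishes on $V_{\eta'}$ for $\eta'\ne\eta$; then $\xi K_i=q^{(\eta,\alpha_i)}\xi$. Let $v_\lambda^*\in V(\lambda)^*$ have weight $\lambda$ and $v_\lambda^*(v_\lambda)=1$. Then $v_\lambda^*F_i=0$, since $V(\lambda)$ has no weight $\lambda+\alpha_i$. The main characters of the story are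
$$c_\lambda:=c_{v_\lambda^*,v_\lambda}\qquad(\lambda\in P^+).$$
For $\mathfrak{sl}_2$ and the two-dimensional module above, with dual basis $v^*,v_-^*$, the four coefficients are $c=c_{v^*,v}$, $b=c_{v^*,v_-}$, $e=c_{v_-^*,v}$, $d=c_{v_-^*,v_-}$, and $c=c_{\varpi}$.

**Definition (double).** $D(H)=(H^\circ)^{\mathrm{cop}}\otimes H$, with the tensor product coalgebra structure and
$$(f\otimes a)(g\otimes b)=\sum f\,g\big(S^{-1}(a_{(3)})\,?\,a_{(1)}\big)\otimes a_{(2)}b.$$
We write $f,a$ for $f\otimes1,1\otimes a$, so $f\otimes a=fa$. Both factors are subalgebras, and the product of elements of $H^\circ$ inside $D(H)$ is the product of $H^\circ$.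

**Lemma 3 (cross relation).** In $D(H)$,
$$\sum a_{(1)}\,c_{\xi a_{(2)},w}=\sum c_{\xi,a_{(1)}w}\,a_{(2)}.\tag{2}$$
Conversely, (2) for all coefficients implies the defining relation $ag=\sum g(S^{-1}(a_{(3)})\,?\,a_{(1)})a_{(2)}$.

*Proof.* With $g=c_{\xi,w}$ and $\sum a_{(2)}S^{-1}(a_{(1)})=\varepsilon(a)$,
$$\sum a_{(1)}\,g(a_{(2)}\,?)=\sum g(a_{(4)}S^{-1}(a_{(3)})\,?\,a_{(1)})\,a_{(2)}=\sum g(?\,a_{(1)})\,a_{(2)}.$$
Conversely, given (2), $\sum g(S^{-1}(a_{(3)})\,?\,a_{(1)})a_{(2)}=\sum a_{(1)}\,g(S^{-1}(a_{(3)})a_{(2)}\,?)=ag$, using $\sum S^{-1}(a_{(2)})a_{(1)}=\varepsilon(a)$. $\square$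

On generators (2) reads
$$K_i\,c_{\xi K_i,w}=c_{\xi,K_iw}\,K_i,\tag{3}$$
$$E_i\,c_{\xi,w}+K_i\,c_{\xi E_i,w}=c_{\xi,E_iw}+c_{\xi,K_iw}\,E_i,\tag{4}$$
$$F_i\,c_{\xi K_i^{-1},w}+c_{\xi F_i,w}=c_{\xi,F_iw}\,K_i^{-1}+c_{\xi,w}\,F_i.\tag{5}$$
By (3), $K_i$ commutes with $c_{\xi,w}$ whenever $\xi$ and $w$ have the same weight.

**Back to Section 1.** The same definitions apply to $U=U(\mathfrak{sl}_2)$, where $\Delta x=x\otimes1+1\otimes x$ for $x\in\mathfrak{sl}_2$, and (2) becomes $[x,c_{\xi,w}]=c_{\xi,xw}-c_{\xi x,w}$. For the coefficients $c,b,e,d$ of $\mathbb C^2$ this is (1). They commute because $U$ is cocommutative, satisfy $cd-be=1$ because $\Lambda^2\mathbb C^2$ is trivial, and generate $U^\circ$ because every finite-dimensional module is a direct sum of simple ones, each a summand of a tensor power of $\mathbb C^2$. Let $U^\circ$ act on itself by multiplication and let $x$ act by the derivation $f\mapsto f(?\,x)-f(x\,?)$. This is a $D(U)$-module. The ideal $\mathfrak m=\{f:f(1)=0\}$ is stable, so $U^\circ/\mathfrak m^2$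 is a $D(U)$-module. Put $y=c-1$. Since $cd-be=1$, $d-1\equiv-y$ modulo $\mathfrak m^2$, so $1,y,b,e$ span the quotient. Evaluation at $h,E,F$ vanishes on $\mathfrak m^2$, and $y(h)=b(E)=e(F)=1$ while the other six values of $y,b,e$ at $h,E,F$ are $0$. So the dimension is exactly four, and with $m_0,m_y,m_b,m_e$ the classes of $1,y,b,e$ we get the module of Section 1.

**The subalgebra $D'$.** Let $H_1^\circ$ be the span of the coefficients of type 1 modules. It is an $H$-subbimodule of $H^\circ$. Type 1 modules are closed under sums, tensor products (the $K_i$ are grouplike) and duals ($K_i$ acts on the dual by the transpose of $K_i^{-1}$), and $S(c_{\xi,w})$ is a coefficient of the dual module. So $H_1^\circ$ is a Hopf subalgebra. The multiplication rule shows that $D':=H_1^\circ H$ is a subalgebra of $D(H)$. By Fact 1 a type 1 module is a sum of modules $V(\lambda)$ (a factor $\chi\neq\varepsilon$ would give an eigenvalue $-q^r$, not a power of $q$), and $H^\circ=\sum_{\chi\in\Gamma}\chi H_1^\circ$, so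 $D(H)=\sum_\chi\chi D'$.

## 3. Trivial action of $U_q(\mathfrak{sl}_2)$, and a Jordan block on the torus

**Modules on which $U_q(\mathfrak{sl}_2)$ acts by $\varepsilon$.** Let $M$ be such a $D'$-module. Then (2) says $c_{\xi a,w}=c_{\xi,aw}$ on $M$. With $a=K$: for $b=c_{v^*,v_-}$ this gives $qb=q^{-1}b$, so $b=0$, and likewise $e=0$. With $a=E$, $\xi=v^*$, $w=v_-$: $v^*E=v_-^*$ and $Ev_-=v$, so $d=c$. Finally $u=v\otimes v_--q\,v_-\otimes v$ is killed by $E$, since $E(v\otimes v_-)=q\,v\otimes v$ and $E(v_-\otimes v)=v\otimes v$. It has weight $0$, so it spans a trivial module. Applying the functional $v_-^*\otimes v^*$ to $zu=\varepsilon(z)u$ gives $eb-q\,dc=-q$, i.e. $dc=1$. Hence $c^2=1$. The operator $c$ is an involution and $M$ is a sum of one-dimensional modules. Notice what is left over: a group of order two, which is $P/Q$ for $\mathfrak{sl}_2$.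

**A first approach.** The finite-dimensional criterion combines semisimplicity of $H$ with semisimplicity of $H^*$. One would like to know that finite-dimensional $H_1^\circ$-modules are semisimple, take an $H$-linear projection onto a submodule, and correct it. The first requirement fails. Restriction of functionals to the Hopf subalgebra $H^0$ is an algebra map on $H_1^\circ$. Its image is spanned by the characters $t^\eta:K_i\mapsto q^{(\eta,\alpha_i)}$, $\eta\in P$, which are distinct, hence linearly independent, and $t^\eta t^{\eta'}=t^{\eta+\eta'}$. So $H_1^\circ$ maps onto the group algebra $k[P]$, and any nonzero homomorphism $\tau:P\to(k,+)$ gives the two-dimensional module $t^\eta\mapsto\begin{pmatrix}1&\tau(\eta)\\0&1\end{pmatrix}$, which is not semisimple. Semisimplicity over $H$ alone is also not enough to start from: in Section 1 the $\mathfrak{sl}_2$-stable complement is unique and still not stable. So the argument must use how $H$ and $H^\circ$ interact.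

**What changes for $q$ generic.** In Section 1, conjugation by $c$ had the single eigenvalue $1$ on the span of $E$ and $ec^{-1}$, with a Jordan block. For $U_q(\mathfrak{sl}_2)$, (4) with $\xi=v^*$, $w=v$ reads $Ec+Ke=q\,cE$, so, where $c$ is invertible,
$$cEc^{-1}=q^{-1}E+q^{-1}Kec^{-1},$$
and we shall see that conjugation by $c$ multiplies $Kec^{-1}$ by $q$. The two eigenvalues $q^{-1}$ and $q$ are now different, and $E$ splits into two eigenvectors $E^L+E^R$. The same happens for $F$. The plan is: show that $c_\lambda$ is invertible on every finite-dimensional module, split all $E_i,F_i$, show that the pieces give two commuting copies of $U_q(\mathfrak g)$, use Fact 1 for $U_q(\mathfrak g\oplus\mathfrak g)$, and treat the finite remainder $P/Q$ by averaging.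

## 4. Passing to $\overline k$ and from $D(H)$ to $D'$

We first replace $k$ by an algebraic closure $\overline k$: by Lemma 1 it suffices to prove that finite-dimensional $D(H)\otimes_k\overline k$-modules are semisimple. A subscript $\overline k$ denotes extension of scalars.

**Lemma 4.** If every finite-dimensional $D'_{\overline k}$-module is semisimple, then so is every finite-dimensional $D(H)_{\overline k}$-module.

*Proof.* The purpose is to remove the signs $\chi$. Under the product of $H^\circ$, $\Gamma$ is a group of order $2^n$ with $\chi^2=\varepsilon$, the unit of $H^\circ$. It normalizes $D'$: first, $\chi c_{\xi,w}\chi^{-1}$ is a coefficient of $\chi\otimes V\otimes\chi^{-1}$, which is of type 1 if $V$ is; second, since $\chi$ is multiplicative, the multiplication rule gives $a\chi=\chi\sum\chi(S^{-1}(a_{(3)}))\chi(a_{(1)})a_{(2)}$, so $\chi^{-1}a\chi\in H$. Let $N\subset M$ be $D(H)_{\overline k}$-modules and $p:M\to N$ a $D'$-linear projection. Put $\overline p=2^{-n}\sum_\chi\chi p\chi^{-1}$.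 For $d\in D'$ we have $d\chi p\chi^{-1}=\chi(\chi^{-1}d\chi)p\chi^{-1}=\chi p(\chi^{-1}d\chi)\chi^{-1}=\chi p\chi^{-1}d$. So $\overline p$ commutes with $D'$ and with $\Gamma$, hence with $D(H)=\sum\chi D'$, and it is a projection onto $N$ because $N$ is $\Gamma$-stable. $\square$

From now on **$M\ne0$ is a finite-dimensional $D'_{\overline k}$-module**, and elements of $D'$ also denote operators on $M$. We must show that $M$ is semisimple.

## 5. The highest weight coefficients $c_\lambda$ and the grading of $\mathrm{End}(M)$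

**Lemma 5.** Let $\lambda,\mu\in P^+$.

1. $c_\lambda c_\mu=c_{\lambda+\mu}$.
2. If $\xi\in V(\mu)^*$ has weight $\eta$, then $c_\lambda c_{\xi,v_\mu}=q^{(\lambda,\mu-\eta)}c_{\xi,v_\mu}c_\lambda$.
3. If $w\in V(\mu)_\eta$, then $c_\lambda c_{v_\mu^*,w}=q^{(\lambda,\mu-\eta)}c_{v_\mu^*,w}c_\lambda$.

*Proof.* (1) The vector $v_\lambda\otimes v_\mu$ is a highest weight vector and generates a copy of $V(\lambda+\mu)$. On it $v_\lambda^*\otimes v_\mu^*$ has weight $\lambda+\mu$ and value $1$ at the generator, so it restricts to $v_{\lambda+\mu}^*$.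

(2) We compare $(v_\lambda^*\otimes\xi)(z(v_\lambda\otimes v_\mu))$ with $(\xi\otimes v_\lambda^*)(z(v_\mu\otimes v_\lambda))$. Both vectors are highest weight vectors of weight $\lambda+\mu$, so $H^0H^+$ acts on them by the same scalars. By Fact 2 we may take $z=y=F_{i_1}\cdots F_{i_r}$; put $\beta=\sum\alpha_{i_s}$. Expand $\Delta(y)=\prod_s(F_{i_s}\otimes K_{i_s}^{-1}+1\otimes F_{i_s})$. In the first expression every term with an $F$ in the first factor is killed by $v_\lambda^*$, and $1\otimes y$ leaves $\xi(yv_\mu)$. In the second, every term with an $F$ in the second factor is killed by $v_\lambda^*$, and $y\otimes K_{i_1}^{-1}\cdots K_{i_r}^{-1}$ leaves $q^{-(\lambda,\beta)}\xi(yv_\mu)$. Both vanish unless $\mu-\beta=\eta$. So the first is $q^{(\lambda,\mu-\eta)}$ times the second.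

(3) We compare $(v_\lambda^*\otimes v_\mu^*)(z(v_\lambda\otimes w))$ with $(v_\mu^*\otimes v_\lambda^*)(z(w\otimes v_\lambda))$. Both functionals have weight $\lambda+\mu$ and are killed by right multiplication with every $F_i$. So with $z\in H^-H^0H^+$ the left factors act on them by the same scalars, and we may take $z=x=E_{i_1}\cdots E_{i_r}$, $\beta=\sum\alpha_{i_s}$. Expand with $\Delta(E_i)=E_i\otimes1+K_i\otimes E_i$. Since $E_iv_\lambda=0$, in the first expression only $K_{i_1}\cdots K_{i_r}\otimes x$ survives and gives $q^{(\lambda,\beta)}v_\mu^*(xw)$. In the second only $x\otimes1$ survives and gives $v_\mu^*(xw)$. Both vanish unless $\eta+\beta=\mu$. $\square$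

**Lemma 6.** For $\lambda\in P^+$, $c_\lambda$ acts invertibly on $M$.

*Proof.* **Step 1: the generalized kernel $M_0=\bigcup_r\ker c_\lambda^r$ is stable under all $K_i^{\pm1}$ and $E_i$.** This prepares the use of (4) on $M_0$. The $K_i^{\pm1}$ commute with $c_\lambda$. Let $e_i'=c_{v_\lambda^*E_i,v_\lambda}$. The functional $v_\lambda^*E_i$ has weight $\lambda-\alpha_i$, so Lemma 5(2) shows that $M_0$ is $e_i'$-stable. By (4), $E_ic_\lambda+K_ie_i'=q^{(\lambda,\alpha_i)}c_\lambda E_i$. We prove by induction on $r$ that $c_\lambda^rm=0$ implies $E_im\in M_0$; for $r=0$ it is trivial. For $r\ge1$, $E_i(c_\lambda m)\in M_0$ by induction and $K_ie_i'm\in M_0$, so $c_\lambda E_im\in M_0$ and hence $E_im\in M_0$.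

**Step 2: all coefficients $c_{\xi,v}$ of one module kill $M_0$.** Let $r=\dim M$, so that $c_{r\lambda}=c_\lambda^r=0$ on $M_0$. Put $V=V(r\lambda)$, $v=v_{r\lambda}$, and $\mathcal X=\{\xi\in V^*:c_{\xi,v}M_0=0\}$, which contains $v_{r\lambda}^*$. By (3) and its analog for $K_i^{-1}$, and because $M_0$ is $K_i^{\pm1}$-stable, $\mathcal X$ is stable under $\xi\mapsto\xi K_i^{\pm1}$. By (4) and $E_iv=0$,
$$K_ic_{\xi E_i,v}=c_{\xi,K_iv}E_i-E_ic_{\xi,v}.$$
For $\xi\in\mathcal X$ the right side kills $M_0$, because $E_iM_0\subset M_0$ and $K_iv$ is a multiple of $v$. So $\mathcal X$ is stable under $\xi\mapsto\xi E_i$. Since $V$ is simple, $V^*$ is a simple right module, and $V^*=v_{r\lambda}^*H=v_{r\lambda}^*H^-H^0H^+=v_{r\lambda}^*H^0H^+\subset\mathcal X$.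

**Step 3: the antipode forces $M_0=0$.** Choose a basis $(v_j)$ of $V$ with $v_1=v$ and dual basis $(v^j)$. The antipode axiom in $H_1^\circ$ applied to $c_{v^1,v_1}$ gives $1=\sum_jS(c_{v^1,v_j})\,c_{v^j,v_1}$. Every $c_{v^j,v_1}$ kills $M_0$, so the identity of $M_0$ is zero. $\square$

**The grading.** By Lemma 5(1), $\lambda\mapsto c_\lambda$ extends to a homomorphism $P\to GL(M)$. For $\beta\in Q$ let
$$\mathrm{End}_\beta=\{T\in\mathrm{End}(M):c_\lambda Tc_\lambda^{-1}=q^{(\lambda,\beta)}T\ \ \forall\lambda\in P\}.$$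
The characters $\lambda\mapsto q^{(\lambda,\beta)}$ are distinct for distinct $\beta\in Q$ (look at $\lambda=\varpi_i$). So the sum of the $\mathrm{End}_\beta$ is direct, and $\mathrm{End}_\beta\mathrm{End}_{\beta'}\subset\mathrm{End}_{\beta+\beta'}$. We say that elements of $\mathrm{End}_\beta$ have degree $\beta$. Then $K_i$ and $c_\lambda$ have degree $0$, and by Lemma 5 both $c_{\xi,v_\mu}$ (with $\xi$ of weight $\eta\in\mu+Q$) and $c_{v_\mu^*,w}$ (with $w\in V(\mu)_\eta$) have degree $\mu-\eta$.

**Lemma 7.** The image of $D'_{\overline k}$ in $\mathrm{End}(M)$ is the subalgebra $\mathcal A$ generated by the image of $H$ and the $c_\lambda$, $\lambda\in P^+$. Moreover $c_\lambda^{-1}\in\mathcal A$.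

*Proof.* It suffices to show that coefficients of each $V(\lambda)$ lie in $\mathcal A$. The set of $\xi$ with $c_{\xi,v_\lambda}\in\mathcal A$ contains $v_\lambda^*$ and is stable under $K_i^{\pm1}$ and $E_i$ by (3) and (4) (as in Step 2 above), so it contains $v_\lambda^*H^0H^+=V(\lambda)^*$. The set of $w$ with $c_{\xi,w}\in\mathcal A$ for all $\xi$ therefore contains $v_\lambda$. By (5), $c_{\xi,F_iw}=(F_ic_{\xi K_i^{-1},w}+c_{\xi F_i,w}-c_{\xi,w}F_i)K_i$, so it is $F_i$-stable and contains $H^-v_\lambda=V(\lambda)$. By Cayley–Hamilton the inverse of an invertible operator is a polynomial in it. $\square$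

## 6. Splitting $E_i$ and $F_i$ by conjugation with $c_\lambda$

**Lemma 8.** On $M$ there are decompositions $E_i=E_i^L+E_i^R$, $F_i=F_i^L+F_i^R$ with
$$E_i^L\in\mathrm{End}_{-\alpha_i},\quad E_i^R\in\mathrm{End}_{\alpha_i},\quad F_i^L\in\mathrm{End}_{\alpha_i},\quad F_i^R\in\mathrm{End}_{-\alpha_i}.$$
With $p=q_i$, $\mu=\varpi_i$, $v=v_\mu$, $v^*=v_\mu^*$, $v_-=F_iv$, $c=c_\mu$, $e=c_{v^*E_i,v}$, $b=c_{v^*,v_-}$,
$$E_i^R=(p^2-1)^{-1}K_i\,e\,c^{-1},\qquad F_i^L=(p^{-1}-p)^{-1}\,b\,K_i^{-1}c^{-1}.\tag{6}$$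

*Proof.* We first compute conjugation by $c_\lambda$. For $\lambda\in P^+$, (4) and (5) with functional $v_\lambda^*$ and vector $v_\lambda$ (recall $E_iv_\lambda=0$, $v_\lambda^*F_i=0$) give
$$c_\lambda E_ic_\lambda^{-1}-q^{-(\lambda,\alpha_i)}E_i=q^{-(\lambda,\alpha_i)}K_i\,c_{v_\lambda^*E_i,v_\lambda}\,c_\lambda^{-1},\tag{7}$$
$$c_\lambda F_ic_\lambda^{-1}-q^{-(\lambda,\alpha_i)}F_i=-c_{v_\lambda^*,F_iv_\lambda}\,K_i^{-1}c_\lambda^{-1}.\tag{8}$$
Both right sides have degree $\alpha_i$.

Next we split. Let $T$ be $E_i$ or $F_i$ and let $\mathrm{Ad}\,c_\lambda$ be conjugation by $c_\lambda$. Note that $q^{(\varpi_i,\alpha_i)}=p$ and $p^2\ne1$. Put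
$$T^+=(p-p^{-1})^{-1}(\mathrm{Ad}\,c_{\varpi_i}-p^{-1})T,\qquad T^-=T-T^+.$$
By (7), (8) $T^+$ has degree $\alpha_i$, so $\mathrm{Ad}\,c_{\varpi_i}T^+=pT^+$ and $(\mathrm{Ad}\,c_{\varpi_i}-p^{-1})T^-=(p-p^{-1})T^+-(p-p^{-1})T^+=0$.

It remains to see that $T^-$ has degree $-\alpha_i$, i.e. is an eigenvector for every $c_\lambda$. For $\lambda\in P^+$ put $X=(\mathrm{Ad}\,c_\lambda-q^{-(\lambda,\alpha_i)})T^-$. It has degree $\alpha_i$, because applying the same operator to $T$ gives degree $\alpha_i$ by (7), (8), and $T^+$ has degree $\alpha_i$. So $\mathrm{Ad}\,c_{\varpi_i}X=pX$. But the conjugations commute, so also $\mathrm{Ad}\,c_{\varpi_i}X=p^{-1}X$. Hence $X=0$. Since $P^+$ generates $P$, $T^-\in\mathrm{End}_{-\alpha_i}$.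

For $T=E_i$ set $E_i^R=T^+$, $E_i^L=T^-$; for $T=F_i$ set $F_i^L=T^+$, $F_i^R=T^-$. The formulas (6) are (7), (8) at $\lambda=\varpi_i$. $\square$

Since $K_j$ commutes with the $c_\lambda$, and $T^\pm$ are combinations of $T$ and $c_{\varpi_i}Tc_{\varpi_i}^{-1}$, conjugation by $K_j$ multiplies both pieces of $E_i$ by $q^{(\alpha_i,\alpha_j)}$ and both pieces of $F_i$ by $q^{-(\alpha_i,\alpha_j)}$.

**Lemma 9.** For all $i,j$:

(a) each of the families $E^L$, $E^R$, $F^L$, $F^R$ satisfies the quantum Serre relations;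

(b) $[E_i^L,F_j^R]=0=[E_i^R,F_j^L]$, and $[E_i^L,F_j^L]=0=[E_i^R,F_j^R]$ for $i\ne j$;

(c) $[E_i^L,F_i^L]=\dfrac{c_{\alpha_i}^{-1}-K_i^{-1}}{q_i-q_i^{-1}}$ and $[E_i^R,F_i^R]=\dfrac{K_i-c_{\alpha_i}^{-1}}{q_i-q_i^{-1}}$;

(d) $E_i^LE_j^R=q^{-(\alpha_i,\alpha_j)}E_j^RE_i^L$ and $F_i^LF_j^R=q^{(\alpha_i,\alpha_j)}F_j^RF_i^L$.

*Proof of (a).* We read off extreme degrees. Insert $E=E^L+E^R$ in the Serre relation of weight $\beta=(1-a_{ij})\alpha_i+\alpha_j$. A product in which some letters are replaced by $R$-pieces has degree $-\beta$ plus twice the total weight of those letters. So the component of degree $-\beta$ contains only $E^L$'s and the component of degree $\beta$ only $E^R$'s, and each vanishes. The argument for $F$ is the same with the signs exchanged.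

*Proof of (b).* We compare degrees in $[E_i,F_j]=\delta_{ij}(K_i-K_i^{-1})/(q_i-q_i^{-1})$, which has degree $0$. The brackets $[E_i^L,F_j^R]$, $[E_i^R,F_j^L]$, $[E_i^L,F_j^L]$, $[E_i^R,F_j^R]$ have degrees $-\alpha_i-\alpha_j$, $\alpha_i+\alpha_j$, $\alpha_j-\alpha_i$, $\alpha_i-\alpha_j$. For $i\neq j$ these are distinct and nonzero, so all four brackets vanish. For $i=j$ the first two are nonzero and distinct, so those brackets vanish, and what remains is
$$[E_i^L,F_i^L]+[E_i^R,F_i^R]=\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}}.\tag{9}$$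

*Proof of (c).* Degrees do not separate the two brackets in (9), so we compute one of them from (6). Use the notation of Lemma 8 and drop the index $i$. We have $Kv=pv$, hence $Ev_-=[E,F]v=v$ (so $v_-\neq0$), $Kv_-=p^{-1}v_-$, and $V(\mu)_{\mu-\alpha_i}$ is spanned by $v_-$. Let $v_-^*$ have weight $\mu-\alpha_i$ with $v_-^*(v_-)=1$. Since $v^*(Ev_-)=1$, $v^*E=v_-^*$ and $e=c_{v_-^*,v}$. Put $d=c_{v_-^*,v_-}$.

**Step 1: a determinant identity, $dc-p^{-1}be=c_{2\mu-\alpha_i}$ in $H^\circ$.** This will evaluate the bracket. In $V\otimes V$ with $V=V(\mu)$ let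
$$u=v\otimes v_--p\,v_-\otimes v,\qquad f=F(v\otimes v)=v\otimes v_-+p^{-1}v_-\otimes v.$$
For $j\ne i$, $E_jv_-=F_iE_jv=0$, so $E_ju=0$. Also $E_i(v\otimes v_-)=p\,v\otimes v$ and $E_i(v_-\otimes v)=v\otimes v$, so $E_iu=0$. Thus $u$ is a highest weight vector of weight $\nu=2\mu-\alpha_i$, which is dominant: $\nu_i=0$ and $\nu_j=-a_{ji}\ge0$ for $j\neq i$. Hence $Hu\cong V(\nu)$, and for every functional $\phi$ of weight $\nu$ on $V\otimes V$,
$$\phi(zu)=\phi(u)\,c_\nu(z).$$
Similarly $H(v\otimes v)\cong V(2\mu)$ has $\nu$-weight space spanned by $f$, so $\phi(zf)=\phi(f)\,C(z)$ with one $C\in H^\circ$ for all such $\phi$. For $\phi_1=v_-^*\otimes v^*$ and $\phi_2=v^*\otimes v_-^*$ we have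
$$\phi_1(u)=-p,\quad \phi_1(f)=p^{-1},\quad \phi_2(u)=\phi_2(f)=1.$$
Moreover $(p+p^{-1})\,v\otimes v_-=p^{-1}u+pf$ and $(p+p^{-1})\,v_-\otimes v=f-u$. Therefore
$$eb=\phi_1(\,\cdot\,(v\otimes v_-))=\frac{C-c_\nu}{p+p^{-1}},\qquad be=\phi_2(\,\cdot\,(v_-\otimes v))=\frac{C-c_\nu}{p+p^{-1}},$$
so $eb=be$. Finally $eb-p\,dc=\phi_1(\,\cdot\,u)=-p\,c_\nu$. Dividing by $-p$ and using $eb=be$ gives the claim.

**Step 2: the bracket $[E,F^L]$.** By (b), $[E^R,F^L]=0$, so $[E^L,F^L]=[E,F^L]$, and we compute with $bK^{-1}c^{-1}$. Relation (4) with $\xi=v^*$ and vector $v$, respectively $v_-$, gives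
$$Ec+Ke=p\,cE,\qquad Eb+Kd=c+p^{-1}bE.$$
From the first, $Ec^{-1}=p^{-1}(c^{-1}E+c^{-1}Ke\,c^{-1})$. Also $EK^{-1}=p^2K^{-1}E$, $K$ commutes with $c$ and $d$, and $c^{-1}e=p^{-1}ec^{-1}$ by Lemma 5(2). From the second,
$$EbK^{-1}c^{-1}=p^{-1}bEK^{-1}c^{-1}+K^{-1}-dc^{-1}=p\,bK^{-1}Ec^{-1}+K^{-1}-dc^{-1}$$
$$=bK^{-1}c^{-1}E+b\,c^{-1}e\,c^{-1}+K^{-1}-dc^{-1}.$$
Hence
$$(p^{-1}-p)[E,F^L]=K^{-1}-dc^{-1}+p^{-1}be\,c^{-2}=K^{-1}-(dc-p^{-1}be)c^{-2}=K^{-1}-c_{2\mu-\alpha_i}c_\mu^{-2}=K^{-1}-c_{\alpha_i}^{-1}.$$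
This is the first formula in (c). The second follows from (9).

*Proof of (d).* Again we use (4) and (5) and select a degree. Let $\mu=\varpi_j$, $\xi=v_\mu^*E_j$, $g=c_{\xi,v_\mu}$, which has degree $\alpha_j$. By (4), $E_ig+K_ic_{\xi E_i,v_\mu}=q^{(\mu,\alpha_i)}gE_i$, and $K_ic_{\xi E_i,v_\mu}$ has degree $\alpha_i+\alpha_j$. The component of degree $\alpha_j-\alpha_i$ is $E_i^Lg=q^{(\mu,\alpha_i)}gE_i^L$. By (6), $E_j^R$ is a scalar multiple of $K_jgc_\mu^{-1}$. Since $E_i^LK_j=q^{-(\alpha_i,\alpha_j)}K_jE_i^L$ and $E_i^Lc_\mu^{-1}=q^{-(\mu,\alpha_i)}c_\mu^{-1}E_i^L$, moving $E_i^L$ through $K_jgc_\mu^{-1}$ produces the factor $q^{-(\alpha_i,\alpha_j)}q^{(\mu,\alpha_i)}q^{-(\mu,\alpha_i)}=q^{-(\alpha_i,\alpha_j)}$.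

For the second formula let $\mu=\varpi_i$ and $b=c_{v_\mu^*,F_iv_\mu}$, of degree $\alpha_i$. By (5), $q^{-(\mu,\alpha_j)}F_jb=c_{v_\mu^*,F_jF_iv_\mu}K_j^{-1}+bF_j$, where the first term on the right has degree $\alpha_i+\alpha_j$. In degree $\alpha_i-\alpha_j$: $F_j^Rb=q^{(\mu,\alpha_j)}bF_j^R$. By (6), $F_i^L$ is a scalar multiple of $bK_i^{-1}c_\mu^{-1}$. Since $F_j^RK_i^{-1}=q^{-(\alpha_i,\alpha_j)}K_i^{-1}F_j^R$ and $F_j^Rc_\mu^{-1}=q^{-(\mu,\alpha_j)}c_\mu^{-1}F_j^R$, we get $F_j^RF_i^L=q^{-(\alpha_i,\alpha_j)}F_i^LF_j^R$. $\square$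

## 7. Square roots and two commuting copies of $U_q(\mathfrak g)$

Formula (c) suggests what the Cartan parts should be: we want $\kappa_i^L,\kappa_i^R$ with $K_i=\kappa_i^L\kappa_i^R$ and $c_{\alpha_i}=(\kappa_i^L)^{-1}\kappa_i^R$, so $(\kappa_i^L)^2=K_ic_{\alpha_i}^{-1}$. A square root must be chosen compatibly with conjugation.

**Step 1: the operators $A_i=K_ic_{\alpha_i}^{-1}$.** All $A_i,K_j,c_\lambda$ commute. Combining the effects of $K_i$ and $c_{\alpha_i}^{-1}$, conjugation by $A_i$ multiplies $E_j^L$ by $q^{2(\alpha_i,\alpha_j)}$ and $F_j^L$ by $q^{-2(\alpha_i,\alpha_j)}$, and fixes $E_j^R$ and $F_j^R$.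

**Step 2: a square root of $A_i$ that respects shifts by $q^2$.** Since $q$ has infinite order, by choosing representatives of $\overline k^\times/q^{2\mathbb Z}$ we get a map $s:\overline k^\times\to\overline k^\times$ with $s(a)^2=a$ and $s(q^{2r}a)=q^rs(a)$ for $r\in\mathbb Z$. On the generalized $a$-eigenspace $M(a)$ of $A_i$ write $A_i=a(1+\mathsf n)$ with $\mathsf n$ nilpotent, and let $\kappa_i^L$ act there as $s(a)(1+\mathsf n)^{1/2}$ (binomial series). Then $\kappa_i^L$ is a polynomial in $A_i$ and $(\kappa_i^L)^2=A_i$. If $A_iTA_i^{-1}=q^{2r}T$, then $T$ maps $M(a)$ to $M(q^{2r}a)$ and commutes with the unipotent factor $1+\mathsf n$, so $\kappa_i^LT(\kappa_i^L)^{-1}=q^rT$.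

**Step 3: the conjugation rules.** Put $\kappa_i^R=K_i(\kappa_i^L)^{-1}$. Then
$$K_i=\kappa_i^L\kappa_i^R,\qquad c_{\alpha_i}=K_iA_i^{-1}=(\kappa_i^L)^{-1}\kappa_i^R.\tag{10}$$
Conjugation by $\kappa_i^L$ multiplies $E_j^L$ by $q^{(\alpha_i,\alpha_j)}$, $F_j^L$ by $q^{-(\alpha_i,\alpha_j)}$ and fixes $E_j^R,F_j^R$. Conjugation by $\kappa_i^R$ fixes $E_j^L,F_j^L$ and multiplies $E_j^R$ by $q^{(\alpha_i,\alpha_j)}$, $F_j^R$ by $q^{-(\alpha_i,\alpha_j)}$. All $\kappa$'s commute with each other and with all $c_\lambda$.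

**Lemma 10.** The assignments
$$\text{first factor: }\ K_i\mapsto\kappa_i^L,\quad E_i\mapsto E_i^L,\quad F_i\mapsto F_i^L\kappa_i^R;$$
$$\text{second factor: }\ K_i\mapsto\kappa_i^R,\quad E_i\mapsto(\kappa_i^L)^{-1}E_i^R,\quad F_i\mapsto F_i^R$$
make $M$ a module over $U_q(\mathfrak g)\otimes U_q(\mathfrak g)$ over $\overline k$.

*Proof.* **Step 1: each factor.** The $K$–$E$ and $K$–$F$ relations are the conjugation rules. The Serre relations follow from Lemma 9(a): the $\kappa^R$'s commute with the $F^L$'s, and all words in one relation contain the same letters, so a common $\kappa^R$-factor can be pulled out; likewise for $(\kappa^L)^{-1}$ and $E^R$. For the brackets use Lemma 9(b),(c), (10), and the facts that $\kappa_j^R$ commutes with $E_i^L$ and $\kappa_i^L$ with $F_j^R$: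
$$[E_i^L,F_j^L\kappa_j^R]=\delta_{ij}\frac{\kappa_i^L(\kappa_i^R)^{-1}-(\kappa_i^L\kappa_i^R)^{-1}}{q_i-q_i^{-1}}\,\kappa_i^R=\delta_{ij}\frac{\kappa_i^L-(\kappa_i^L)^{-1}}{q_i-q_i^{-1}},$$
$$[(\kappa_i^L)^{-1}E_i^R,F_j^R]=\delta_{ij}(\kappa_i^L)^{-1}\frac{\kappa_i^L\kappa_i^R-\kappa_i^L(\kappa_i^R)^{-1}}{q_i-q_i^{-1}}=\delta_{ij}\frac{\kappa_i^R-(\kappa_i^R)^{-1}}{q_i-q_i^{-1}}.$$

**Step 2: the factors commute.** This is why the extra factors $\kappa_i^R$ and $(\kappa_i^L)^{-1}$ were inserted: they absorb the powers of $q$ in Lemma 9(d). Put $t=(\alpha_i,\alpha_j)$.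

- $E_i^L(\kappa_j^L)^{-1}E_j^R=q^t(\kappa_j^L)^{-1}E_i^LE_j^R=(\kappa_j^L)^{-1}E_j^RE_i^L$ by Lemma 9(d).
- $[E_i^L,F_j^R]=0$ by Lemma 9(b).
- $F_i^L\kappa_i^R(\kappa_j^L)^{-1}E_j^R=q^tF_i^L(\kappa_j^L)^{-1}E_j^R\kappa_i^R=(\kappa_j^L)^{-1}F_i^LE_j^R\kappa_i^R=(\kappa_j^L)^{-1}E_j^R\,F_i^L\kappa_i^R$, the last equality by Lemma 9(b).
- $F_i^L\kappa_i^RF_j^R=q^{-t}F_i^LF_j^R\kappa_i^R=F_j^RF_i^L\kappa_i^R$ by Lemma 9(d).

The $\kappa$'s commute with each other, $\kappa^L$ commutes with the images of $E,F$ of the second factor, and $\kappa^R$ with those of the first. $\square$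

## 8. Averaging over $P/Q$ and the end of the proof of Theorem 1

Let $\mathcal U\subset\mathrm{End}(M)$ be the image of $U_q(\mathfrak g)\otimes U_q(\mathfrak g)$. By Fact 1 over $\overline k$ and Lemma 2, $M$ is semisimple over $\mathcal U$.

**Step 1: comparing $\mathcal U$ with the image $\mathcal A$ of $D'_{\overline k}$.** We need to know what $\mathcal U$ misses.

- $\mathcal U$ contains $(\kappa_i^L)^{\pm1},(\kappa_i^R)^{\pm1}$, hence $E_i^L,E_i^R,F_i^L,F_i^R$. So it contains $E_i,F_i,K_i^{\pm1}$ and, by (10), $c_\beta$ for all $\beta\in Q$.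
- $\mathcal U\subset\mathcal A$. Indeed $c_\lambda^{\pm1}\in\mathcal A$ by Lemma 7, the pieces of $E_i,F_i$ are combinations of $T$ and $c_{\varpi_i}Tc_{\varpi_i}^{-1}$ with $T=E_i,F_i$, the $\kappa_i^L$ are polynomials in $A_i\in\mathcal A$, and inverses stay in $\mathcal A$ by Cayley–Hamilton.
- Each $c_\lambda$, $\lambda\in P$, normalizes $\mathcal U$: it rescales $E_i^L,E_i^R,F_i^L,F_i^R$ and commutes with the $\kappa$'s.
- By Lemma 7 and the first point, $\mathcal A$ is contained in the algebra generated by $\mathcal U$ and all $c_\lambda$.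

So beyond $\mathcal U$ there are only the $c_\lambda$, and those with $\lambda\in Q$ are already in $\mathcal U$. This is the finite remainder seen in Section 3.

**Step 2: correcting a projection.** Let $N\subset M$ be a $D'_{\overline k}$-submodule. It is $\mathcal A$-stable, hence $\mathcal U$-stable; let $\pi:M\to N$ be a $\mathcal U$-linear projection. It commutes with $c_\beta$ for $\beta\in Q$, so $c_\lambda\pi c_\lambda^{-1}$ depends only on $\lambda$ modulo $Q$, and
$$\overline\pi=\frac1{|P/Q|}\sum_{\lambda\in P/Q}c_\lambda\,\pi\,c_\lambda^{-1}\tag{11}$$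
is well defined. It is a projection onto $N$, since $N$ is stable under all $c_\lambda^{\pm1}$. Each summand is $\mathcal U$-linear because $c_\lambda$ normalizes $\mathcal U$. Conjugating by $c_{\lambda'}$ permutes the summands, so $\overline\pi$ commutes with all $c_{\lambda'}$. Hence $\overline\pi$ is $\mathcal A$-linear, i.e. $D'_{\overline k}$-linear, and $M$ is semisimple.

By Lemma 4 every finite-dimensional $D(H)_{\overline k}$-module is semisimple, and by Lemma 1 so is every finite-dimensional $D(H)$-module over $k$. This proves Theorem 1. $\blacksquare$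

## 9. Simple modules over fields containing $q^{1/|P/Q|}$

The splitting also classifies the simple modules. This section and the next are supplements; Theorem 1 does not depend on them. Let $N=|P/Q|$. Since $NP\subset Q$, $(P,P)\subset\frac1N\mathbb Z$. Let $\mathbb K$ be any extension field of $\mathbb C(q^{1/N})$. The proof above, with $\overline{\mathbb K}$ in place of $\overline k$, shows that finite-dimensional modules over $D(H)_{\mathbb K}$ and $D'_{\mathbb K}$ are semisimple. On a $D'_{\mathbb K}$-module the operators $c_\lambda,E_i^L,E_i^R,F_i^L,F_i^R$ are defined over $\mathbb K$.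

**Fact 3** (Jantzen, *op. cit.*, Ch. 7)**.** Finite-dimensional type 1 modules over $\mathbb K$ have natural $H$-linear isomorphisms $R_{V,W}:V\otimes W\to W\otimes V$ with $R_{V\otimes V',W}=(R_{V,W}\otimes1)(1\otimes R_{V',W})$, $R_{V,W\otimes W'}=(1\otimes R_{V,W'})(R_{V,W}\otimes1)$ and
$$R_{V,W}(v\otimes w)\in q^{-(\eta,\zeta)}w\otimes v+\sum_{\beta>0}W_{\zeta-\beta}\otimes V_{\eta+\beta}\qquad(v\in V_\eta,\ w\in W_\zeta).$$

**Theorem 2.** Isomorphism classes of simple finite-dimensional $D(H)_{\mathbb K}$-modules are in bijection with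
$$P^+\times P^+\times\mathrm{Hom}(P/2Q,\mathbb C^\times)\times\mathrm{Hom}(\Gamma,\{\pm1\}).$$
The module with label $(\lambda,\mu,\gamma_0,\theta)$ is absolutely simple of dimension $\dim V(\lambda)\dim V(\mu)$. Its restriction to $H$ is $V(\lambda)\otimes V(\mu)\otimes\chi$ with $\chi(K_i)=\gamma_0(\alpha_i)$. There are exactly $4^n|P/Q|$ one-dimensional modules.

*Proof.* **Step 1: highest weight data over $D'_{\mathbb K}$.** We attach $(\lambda,\mu,\gamma_0)$ to a simple module. Let $M\neq0$ be any finite-dimensional $D'_{\mathbb K}$-module. Over $\overline{\mathbb K}$, by Lemma 10 and Fact 1, it is a direct sum of joint eigenspaces of the $\kappa_i^L,\kappa_i^R$, with eigenvalues $\pm q^{(\alpha_i,\nu_L)}$, $\pm q^{(\alpha_i,\nu_R)}$, $\nu_L,\nu_R\in P$. Since $N\lambda'\in Q$, (10) shows that $c_{\lambda'}^N=c_{N\lambda'}$ is diagonalizable with eigenvalues $\pm q^{(N\lambda',\nu_R-\nu_L)}$. So $c_{\lambda'}$ is diagonalizable (it is invertible and the characteristic is $0$) with eigenvalues in $\mathbb C^\times q^{\frac1N\mathbb Z}\subset\mathbb K$,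 hence diagonalizable over $\mathbb K$. The same holds for $K_i=\kappa_i^L\kappa_i^R$. The $E_i^L,E_i^R$ raise $H$-weights, so the *singular space* $\{m:E_i^Lm=E_i^Rm=0\ \forall i\}$ is nonzero. It is stable under the commuting diagonalizable $K_i,c_{\lambda'}$, so it contains a joint eigenvector $m$, say $K_im=k_im$, $c_{\lambda'}m=\gamma(\lambda')m$. Over $\overline{\mathbb K}$, $m$ is a highest weight vector for $U_q(\mathfrak g\oplus\mathfrak g)$, so by Fact 1 the eigenvalues of $\kappa_i^L,\kappa_i^R$ on it are $\pm q_i^{\lambda_i},\pm q_i^{\mu_i}$ with $\lambda,\mu\in P^+$. Since $(\kappa_i^L)^2=K_ic_{\alpha_i}^{-1}$ and $(\kappa_i^R)^2=K_ic_{\alpha_i}$,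
$$k_i\gamma(\alpha_i)^{-1}=q_i^{2\lambda_i},\qquad k_i\gamma(\alpha_i)=q_i^{2\mu_i}.$$
Write $\gamma=q^{(\mu-\lambda,\cdot)}\gamma_0$. Then $\gamma_0(\alpha_i)^2=1$, so $\gamma_0$ is trivial on $2Q$. Its values are roots of unity, hence lie in $\mathbb C^\times$, and $\gamma_0\in\mathrm{Hom}(P/2Q,\mathbb C^\times)$. Finally $k_i=\gamma_0(\alpha_i)q^{(\lambda+\mu,\alpha_i)}$.

**Step 2: such a vector generates an absolutely simple module.** Over $\overline{\mathbb K}$, $\mathcal Am=\mathcal Um$, because the $c_{\lambda'}$ normalize $\mathcal U$ and $m$ is their eigenvector. It is generated by a highest weight vector for $U_q(\mathfrak g\oplus\mathfrak g)$, so it is simple already over $\mathcal U$, of dimension $\dim V(\lambda)\dim V(\mu)$.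

**Step 3: the data determine the simple module and are invariants.** If $M,M'$ are simple with vectors $m,m'$ having the same data, then $D'_{\mathbb K}(m,m')\subset M\oplus M'$ is simple by Step 2 and projects nontrivially to both, so $M\cong M'$. Conversely, over $\overline{\mathbb K}$ the highest weight vector of a simple $\mathcal U$-module is unique up to scalar, and any vector as in Step 1 is one. So the data do not depend on the choice of $m$.

**Step 4: a way to construct $D'_{\mathbb K}$-modules.** Let $X$ be an $H$-module and let $\sigma_V:V\otimes X\to X\otimes V$ be $H$-linear maps, natural in type 1 modules $V$, with $\sigma_{\mathbf 1}=\mathrm{id}$ and $\sigma_{V\otimes W}=(\sigma_V\otimes1)(1\otimes\sigma_W)$. Put $c_{\xi,v}x=(\mathrm{id}\otimes\xi)\sigma_V(v\otimes x)$. A sum of coefficients is one coefficient of the direct sum of the modules, so the following shows that this is well defined on $H_1^\circ$. If $c_{\xi,v}=c_{\xi',v'}$, then $\xi\oplus\xi'$ vanishes on $W=H(v\oplus-v')\subset V\oplus V'$.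 By naturality $\sigma_{V\oplus V'}((v\oplus-v')\otimes x)\in X\otimes W$, so applying $\mathrm{id}\otimes(\xi\oplus\xi')$ gives $0$, that is, $c_{\xi,v}x=c_{\xi',v'}x$. The condition on $\sigma_{V\otimes W}$ gives $c_{\xi\otimes\xi',v\otimes v'}x=c_{\xi,v}(c_{\xi',v'}x)$. Applying $\mathrm{id}\otimes\xi$ to $\sigma_V(\sum a_{(1)}v\otimes a_{(2)}x)=\sum(a_{(1)}\otimes a_{(2)})\sigma_V(v\otimes x)$ gives exactly (2), which is equivalent to the defining relation by Lemma 3.

**Step 5: three families.** Let $X^+(\lambda)=V(\lambda)$ with $\sigma_V=R_{V,V(\lambda)}$, and $X^-(\mu)=V(\mu)$ with $\sigma_V=R_{V(\mu),V}^{-1}$. The conditions on $\sigma_{V\otimes W}$ are the two identities of Fact 3 (the second one inverted), and they give $\sigma_{\mathbf1}^2=\sigma_{\mathbf1}$, so $\sigma_{\mathbf1}=\mathrm{id}$. By the triangular form, and since $V(\lambda')$ has no weights $\lambda'+\beta$ with $\beta>0$, for $x$ of weight $\zeta$ in $X^+(\lambda)$ we get $c_{\xi,v_{\lambda'}}x=q^{-(\lambda',\zeta)}\xi(v_{\lambda'})x$.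 So $c_{\lambda'}$ acts by $q^{-(\lambda',\zeta)}$, and $c_{\xi,v_{\lambda'}}$ by $0$ if $\xi$ has weight $\ne\lambda'$. The inverse satisfies $R_{X,V}^{-1}(v\otimes x)\in q^{(\zeta,\eta)}x\otimes v+\sum_{\beta>0}X_{\zeta+\beta}\otimes V_{\eta-\beta}$, so on $X^-(\mu)$ $c_{\lambda'}$ acts by $q^{(\lambda',\zeta)}$ on weight $\zeta$.

Let $\mathbf 1_{\gamma_0}$ be one-dimensional with $E_i=F_i=0$, $K_i=\gamma_0(\alpha_i)$ and $\sigma_V(v\otimes1)=\gamma_0(\eta)\,1\otimes v$ for $v\in V_\eta$. This is natural and multiplicative, and compatible with $K_i$. For $E_i$, linearity means $\gamma_0(\eta+\alpha_i)=\gamma_0(\alpha_i)\gamma_0(\eta)$. For $F_i$, it means $\gamma_0(\eta)=\gamma_0(\eta-\alpha_i)\gamma_0(\alpha_i)^{-1}$, which holds because $\gamma_0(\alpha_i)^2=1$.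

**Step 6: all data occur.** $D'$ is a sub-bialgebra of $D(H)$, so we may form $M=X^+(\lambda)\otimes X^-(\mu)\otimes\mathbf 1_{\gamma_0}$. In $(H^\circ)^{\mathrm{cop}}$ the coproduct of $c_{v^i,v_j}$ is $\sum_kc_{v^k,v_j}\otimes c_{v^i,v_k}$. Take a weight basis of $V(\lambda')$ with $v_1=v_{\lambda'}$. On the factor $X^+(\lambda)$ only $c_{v^1,v_1}$ among the $c_{v^k,v_1}$ acts nontrivially, and on $\mathbf 1_{\gamma_0}$ only $c_{v^1,v_1}$ among the $c_{v^1,v_k}$ does. So $c_{\lambda'}$ acts on $M$ as $c_{\lambda'}\otimes c_{\lambda'}\otimes c_{\lambda'}$. The vector $v_\lambda\otimes v_\mu\otimes1$ is killed by all $E_i$ and is an eigenvector of all $c_{\lambda'}$. Hence it is killed by $E_i^L,E_i^R$, which are combinations of $E_i$ and $c_{\varpi_i}E_ic_{\varpi_i}^{-1}$. Its eigenvalues are $k_i=\gamma_0(\alpha_i)q^{(\lambda+\mu,\alpha_i)}$ and $\gamma=q^{(\mu-\lambda,\cdot)}\gamma_0$. By Step 2 it generates a simple submodule of dimension $\dim V(\lambda)\dim V(\mu)=\dim M$. So $M$ is simple with the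 prescribed data, and its restriction to $H$ is $V(\lambda)\otimes V(\mu)\otimes\chi$.

**Step 7: from $D'$ to $D(H)$.** We add the label $\theta$. Coefficients of pairwise non-isomorphic simple modules with scalar endomorphisms are linearly independent, so $H^\circ=\bigoplus_\chi\chi H_1^\circ$ and $D(H)=\bigoplus_\chi\chi D'$ is the skew group algebra $D'\rtimes\Gamma$. Conjugation by $\chi$ fixes $K_i$. The formula in the proof of Lemma 4, with $E_i\mapsto E_i\otimes1\otimes1+K_i\otimes E_i\otimes1+K_i\otimes K_i\otimes E_i$ and $F_i\mapsto F_i\otimes K_i^{-1}\otimes K_i^{-1}+1\otimes F_i\otimes K_i^{-1}+1\otimes1\otimes F_i$, gives $\chi^{-1}E_i\chi=\chi(K_i)E_i$ and $\chi^{-1}F_i\chi=\chi(K_i)F_i$. Conjugation also fixes $c_{\lambda'}$, because $\chi c_{\lambda'}$ and $c_{\lambda'}\chi$ are both the top coefficient of the simple module with highest weight $(\lambda',\chi)$. So the twist of a simple $D'_{\mathbb K}$-module $M$ by $\chi$ has the same data with the same vector $m$. Hence there is a unique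 $t_\chi\in GL(M)$ with $t_\chi dt_\chi^{-1}=\chi d\chi^{-1}$ as operators ($d\in D'$) and $t_\chi m=m$. Uniqueness gives $t_\chi t_{\chi'}=t_{\chi\chi'}$, so $M$ extends to $D(H)_{\mathbb K}$. By Schur's lemma (with $M$ absolutely simple) the extensions are $\chi\mapsto\theta(\chi)t_\chi$ with $\theta\in\mathrm{Hom}(\Gamma,\{\pm1\})$; the action on the line through $m$ shows that they are pairwise non-isomorphic.

Conversely, let $M$ be a simple $D(H)_{\mathbb K}$-module. Its singular space is preserved by the commuting diagonalizable $K_i$, $c_{\lambda'}$ and $\Gamma$, so it contains a joint eigenvector. The $D'$-span of that vector is simple by Step 2 and $\Gamma$-stable, hence everything. The one-dimensional modules are those with $\lambda=\mu=0$; their number is $|P/2Q|\cdot2^n=4^n|P/Q|$. $\blacksquare$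

**Example.** Let $\mathfrak g=\mathfrak{sl}_2$, $d=1$, so $(\varpi,\varpi)=\frac12$. On $X^+(\varpi)$ with basis $x_+,x_-$, the triangular form gives $R(v\otimes x_+)=q^{-1/2}x_+\otimes v$, $R(v\otimes x_-)=q^{1/2}x_-\otimes v$, $R(v_-\otimes x_-)=q^{-1/2}x_-\otimes v_-$ and $R(v_-\otimes x_+)=q^{1/2}x_+\otimes v_-+s\,x_-\otimes v$. The vector $v\otimes x_--q\,v_-\otimes x_+$ is killed by $E$ and must go to a multiple of $x_+\otimes v_--q\,x_-\otimes v$, which forces $s=q^{-1/2}-q^{3/2}$. So $e=0$, $c\,x_\pm=q^{\mp1/2}x_\pm$, $b\,x_+=s\,x_-$, $b\,x_-=0$. By (6), $E^R=0$, and $F^Lx_+=(q^{-1}-q)^{-1}\,s\,q^{-1}q^{1/2}x_-=x_-=Fx_+$. Only the left copy acts. For $\lambda=\mu=\varpi$ and $\gamma_0=1$ we get a four-dimensional module whose restriction to $U_q(\mathfrak{sl}_2)$ is $V(\varpi)\otimes V(\varpi)\cong V(2\varpi)\oplus V(0)$. These are the same dimensions, $3+1$, as in Section 1, but this module is simple.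

## 10. Other ground fields: the role of $|P/Q|$

In this section $k$ is a field with $\mathrm{char}\,k\ne2$ and $q\in k^\times$ is not a root of unity. **Hypothesis:** the conclusions of Fact 1, and Fact 2, hold for $U_q(\mathfrak g)$ over $k$ and over $\overline k$.

**Theorem 3.** Under this hypothesis, all finite-dimensional $D(U_q(\mathfrak g))$-modules over $k$ are semisimple if and only if $\mathrm{char}\,k\nmid|P/Q|$.

*Proof.* **If.** The proof of Theorem 1 applies word for word. Besides the hypothesis it used only the following.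

- $q$ is not a root of unity. This gives that the characters $q^{(\cdot,\beta)}$ are distinct, that $q_i\pm q_i^{-1}\ne0$, and that $q^{2\mathbb Z}$ is infinite cyclic. With $\mathrm{char}\,k\neq2$ it also gives that $-1$ is not a power of $q$.
- The binomial series for $(1+\mathsf n)^{1/2}$, whose coefficients lie in $\mathbb Z[\frac12]$.
- Division by $|\Gamma|=2^n$ in Lemma 4 and by $|P/Q|$ in (11).

**Only if.** Let $\mathrm{char}\,k$ divide $|P/Q|$. We build a Jordan block on which the averaging (11) is impossible. Choose a nonzero homomorphism $\tau:P/Q\to(k,+)$ and put $z_\eta=\begin{pmatrix}1&\tau(\eta)\\0&1\end{pmatrix}$ for $\eta\in P$, so $z_\eta z_{\eta'}=z_{\eta+\eta'}$. Let $H$ act on $k^2$ through $\varepsilon$. Every finite-dimensional $H$-module is the direct sum of its subspaces $V_{(\eta,\chi)}=\{v:K_iv=\chi(K_i)q^{(\eta,\alpha_i)}v\ \forall i\}$, and distinct pairs $(\eta,\chi)$ give distinct eigenvalues. Let $g_V$ act on $V_{(\eta,\chi)}\otimes k^2$ by $1\otimes z_\eta$, and let $c_{\xi,v}$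 act on $k^2$ by $x\mapsto(\xi\otimes1)g_V(v\otimes x)$. The maps $g_V$ are natural in $V$, so this is well defined on $H^\circ$ by the argument of Step 4 in Section 9. They are multiplicative, because $V_{(\eta,\chi)}\otimes W_{(\eta',\chi')}\subset(V\otimes W)_{(\eta+\eta',\chi\chi')}$ and $z_{\eta+\eta'}=z_\eta z_{\eta'}$. So $H^\circ$ acts. Since $z_\eta$ depends only on $\eta+Q$, $g_V$ commutes with the action of $H$ on $V$, i.e. $c_{\xi a,v}=c_{\xi,av}$ as operators. This is (2) when $H$ acts by $\varepsilon$. By Lemma 3, $k^2$ is a $D(H)$-module.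

The matrices $z_\eta$ are upper unitriangular, so $c_{\xi,v}$ acts on the line of the first basis vector, and on the quotient by it, by $\xi(v)=\varepsilon(c_{\xi,v})$. Thus $k^2$ is an extension of the trivial module by itself. If it were semisimple, it would be a sum of two trivial modules. But $c_\lambda$ acts by $z_\lambda\ne1$ when $\tau(\lambda)\ne0$, and such $\lambda\in P^+$ exist because $P^+$ generates $P$. So $k^2$ is not semisimple. $\blacksquare$
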